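# Numerical ranges on $\ell_p$ that are not star-shaped

## 1. Operators on $\ell_p^2$ have star-shaped numerical range

Let $1<p<\infty$, let $q$ be the conjugate exponent, and let all spaces be complex. We write $\ell_p^n$ for $\mathbb C^n$ with the $p$-norm and $\ell_p=\ell_p(\mathbb N)$. The dual of $\ell_p$ is identified with $\ell_q$ by the pairing $\langle x,y\rangle=\sum_j x_j\overline{y_j}$. Put
$$j(z)=z|z|^{p-2}\ (z\ne0),\qquad j(0)=0,\qquad Jx=(j(x_k))_k .$$
Since $(p-1)q=p$, we have $\|Jx\|_q=\|x\|_p^{p-1}$, and clearly $\langle x,Jx\rangle=\|x\|_p^p$. So for a unit vector $x$ the functional $Jx$ has norm one and takes the value $1$ at $x$; it is the unique norming functional of $x$. For a bounded operator $T$ put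
$$V_T(x)=\langle Tx,Jx\rangle,\qquad W(T)=\{V_T(x):\|x\|=1\}.$$
The set $W(T)$ is the (spatial) **numerical range**. Note that $V_T(cx)=|c|^pV_T(x)$ and $|V_T(x)|\le\|T\|\,\|x\|^p$. The identity $\frac{p-1}p=\frac1q$ will be used all the time: if $|x_k|^p=t$, then $|j(x_k)|=t^{1/q}$.

**Definition.** A set $S\subset\mathbb C$ is star-shaped if there is $z_0\in S$, a star-centre, with $[z_0,w]\subset S$ for every $w\in S$.

For $p=2$ the Toeplitz–Hausdorff theorem says that $W(T)$ is convex. For $p\ne2$ convexity can fail. The question of this lecture, posed in Vladimir Müller and Yuri Tomilov, "Numerical and essential numerical ranges on $\ell_p$", arXiv:2606.22693 (2026), is whether at least star-shapedness survives: is $W(T)$ star-shaped for every $p\neq2$ and every bounded $T$ on $\ell_p$, and is it so for every $n$ and every $T$ on $\ell_p^n$?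

Some cases by hand. For $n=1$, $W(T)$ is a point. For a diagonal matrix, $V_T(x)=\sum_k d_k|x_k|^p$, so $W(T)$ is the convex hull of the diagonal entries. For $T=\begin{pmatrix}0&1\\0&0\end{pmatrix}$ we get $V_T(x)=x_2\overline{j(x_1)}$, of modulus $t^{1/q}(1-t)^{1/p}$ with $t=|x_1|^p$ and of arbitrary argument. The modulus is largest at $t=\frac1q$, so $W(T)$ is the disc about $0$ of radius $q^{-1/q}p^{-1/p}$. The whole $2\times2$ case can be settled.

**Theorem B.** For every $1<p<\infty$ and every $T$ on $\ell_p^2$, $W(T)$ is star-shaped (trivially also for $n=1$).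

*Proof.* Let $T=\begin{pmatrix}\alpha&\beta\\ \gamma&\delta\end{pmatrix}$.

**Step 1: fix the moduli.** The aim is to write $W(T)$ as a one-parameter family of ellipses. Let $|x_1|^p=t$, $|x_2|^p=1-t$, $\psi=\arg x_2-\arg x_1$. Then
$$V_T(x)=c(t)+\hat\beta(t)e^{i\psi}+\hat\gamma(t)e^{-i\psi},\qquad c(t)=t\alpha+(1-t)\delta,$$
$$\hat\beta(t)=\beta t^{1/q}(1-t)^{1/p},\qquad \hat\gamma(t)=\gamma t^{1/p}(1-t)^{1/q}.$$
Let $\mathcal E_t=\{c(t)+\hat\beta(t)z+\hat\gamma(t)\bar z:|z|\le1\}$, a filled and possibly degenerate ellipse.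

**Step 2: $W(T)=\bigcup_t\mathcal E_t$.** The aim is to fill the ellipses, since a priori only the curves $|z|=1$ lie in $W(T)$. The inclusion "$\subset$" is clear. The real-linear map $z\mapsto\hat\beta z+\hat\gamma\bar z$ has determinant $|\hat\beta|^2-|\hat\gamma|^2$. If $|\hat\beta|=|\hat\gamma|$, its rank is at most one; the image of the disc is a segment or a point and equals the image of the circle, so $\mathcal E_t\subset W(T)$. If $|\hat\beta|\neq|\hat\gamma|$, the boundary of $\mathcal E_t$ is the image of the circle, hence lies in $W(T)$. Suppose now that $w$ is interior to a nondegenerate $\mathcal E_{t_0}$ and $w\notin W(T)$. Let $t$ decrease from $t_0$ to $0$. The curves $\psi\mapsto c(t)+\hat\beta(t)e^{i\psi}+\hat\gamma(t)e^{-i\psi}$ form a homotopy of closed curves in $W(T)\subset\mathbb C\setminus\{w\}$. At $t_0$ the winding number about $w$ is $\pm1$, at $t=0$ the curve is constant: a contradiction.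

**Step 3: concave half-axes.** The aim is to find a $t_0$ from which all ellipses are seen. Put $\omega=\frac12(\arg\beta+\arg\gamma)$ (an argument of $0$ is taken to be $0$), $u=|\hat\beta|+|\hat\gamma|$, $g=|\hat\beta|-|\hat\gamma|$, $v=|g|$. With $\psi'=\psi+\frac12(\arg\beta-\arg\gamma)$,
$$\hat\beta e^{i\psi}+\hat\gamma e^{-i\psi}=e^{i\omega}(u\cos\psi'+ig\sin\psi'),$$
so $\mathcal E_t=c(t)+e^{i\omega}\{u(t)x+iv(t)y:x^2+y^2\le1\}$.

For $k(t)=t^s(1-t)^{1-s}$ with $0<s<1$ we have $k'/k=\frac st-\frac{1-s}{1-t}=\frac{s-t}{t(1-t)}$, hence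
$$\frac{k''}{k}=\frac{(s-t)^2}{t^2(1-t)^2}-\frac s{t^2}-\frac{1-s}{(1-t)^2}=\frac{(s-t)^2-s(1-t)^2-(1-s)t^2}{t^2(1-t)^2}=-\frac{s(1-s)}{t^2(1-t)^2}.$$
For $s=\frac1p$ and $s=\frac1q$ the constant $s(1-s)$ is the same, $\frac1{pq}$. Therefore $u''\le0$ and $g''=-\frac1{pq}\,g/(t^2(1-t)^2)$: wherever $g$ keeps its sign, $|g|$ is concave. If $p\ne2$ and $\beta\gamma\neq0$, then $g(t)=0$ means $(t/(1-t))^{1/q-1/p}=|\gamma/\beta|$, which has exactly one solution $t_0\in(0,1)$. Otherwise $g$ has constant sign, and we take any $t_0\in(0,1)$. In all cases $u,v$ are nonnegative and concave on each of $[0,t_0]$ and $[t_0,1]$.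

**Step 4: $c(t_0)$ is a star-centre.** Let $w=c(t)+e^{i\omega}(u(t)x+iv(t)y)\in\mathcal E_t$, $0\le\mu\le1$, $t_\mu=(1-\mu)t_0+\mu t$. Since $c$ is affine,
$$(1-\mu)c(t_0)+\mu w=c(t_\mu)+e^{i\omega}\bigl(\mu u(t)x+i\mu v(t)y\bigr),$$
and by concavity and nonnegativity $u(t_\mu)\ge\mu u(t)$, $v(t_\mu)\ge\mu v(t)$. So the point lies in $\mathcal E_{t_\mu}\subset W(T)$. $\square$

**Example 1.1.** Let $p\neq2$ and $T=\begin{pmatrix}0&h\\h&1\end{pmatrix}$ with small $h>0$. Here $\mathcal E_t$ has centre $1-t$, horizontal half-axis $hu_1(t)$ with $u_1\le2$, and vertical half-axis $hv_1(t)$, where $v_1(t)=|t^{1/q}(1-t)^{1/p}-t^{1/p}(1-t)^{1/q}|$. This $v_1$ vanishes at $t=\frac12$, is positive at the other points of $(0,1)$, and $v_1(t)=v_1(1-t)$. So $\frac12\pm\frac14+ihv_1(\frac14)\in W(T)$. A point of $W(T)$ with real part $\frac12$ comes from some $t$ with $|t-\frac12|\le2h$. For $h\le\frac18$ its imaginary part is at most $h\cdot2hL$, where $L$ is a Lipschitz constant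 of $v_1$ on $[\frac14,\frac34]$. If $2hL<v_1(\frac14)$, the midpoint $\frac12+ihv_1(\frac14)$ is not in $W(T)$, and $W(T)$ is not convex. The upper profile of this thin set has a dip over $\frac12$, and the star-centre $c(\frac12)=\frac12$ sits in the dip.

## 2. What changes with more coordinates

For an $n\times n$ matrix $(a_{jk})$ and $|x_k|^p=t_k$, $\arg x_k=\varphi_k$,
$$V_T(x)=\sum_kt_ka_{kk}+\sum_{j\ne k}a_{jk}\,t_j^{1/q}t_k^{1/p}e^{i(\varphi_k-\varphi_j)} .$$
It is natural to repeat the proof of Theorem B, pair by pair. Each pair $\{j,k\}$ contributes an ellipse with half-axes of the type just studied. The argument stops at the next line: the $\binom n2$ phase differences are determined by $n-1$ numbers, so for fixed moduli the set of values is not the sum of the pair ellipses. Take $n=3$, $a_{kk}=0$, $a_{jk}=-1$ for $j\neq k$, $t_k=\frac13$. Then $V_T(x)=1-\frac13|\sum_ke^{i\varphi_k}|^2$ fills $[-2,1]$, while the three pairs separately contribute $[-\frac23,\frac23]$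 each and their sum would be $[-2,2]$. So the concavity of the individual half-axes controls nothing directly. Moreover, the zeros of the different functions $g$ need not have a common point: the conditions $(t_j/t_k)^{1/q-1/p}=|a_{kj}/a_{jk}|$ for the pairs $(1,2),(2,3),(3,1)$ multiply to $|a_{21}a_{32}a_{13}|=|a_{12}a_{23}a_{31}|$, which fails for most matrices.

Tied phases are an obstacle for a proof and an opportunity for a counterexample. In dimension two there is one dip and the star-centre sits in it. If there were a dip on the left *and* a dip on the right, a star-centre could not sit in both. This is what we shall produce.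

**Theorem A.** Let $p\in(\frac43,4)\setminus\{2\}$.
1. For every $n\ge4$ there is a linear operator on $\ell_p^n$ whose numerical range is not star-shaped.
2. There is a bounded operator on $\ell_p$ whose numerical range is not star-shaped.

So the answer to both questions, read as universal statements, is no. Not settled here: the dimension $n=3$, and the existence of counterexamples for individual exponents $p\in(1,\frac43]\cup[4,\infty)$.

One might hope to get all $n\geq 5$ and $\ell_p$ from $n=4$ by direct sums. This does not work: for $B$ on $\ell_p^4$ and $\mu\in\mathbb C$, with $\mu I$ acting on the other coordinates,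
$$W(B\oplus\mu I)=\{(1-t)w+t\mu:\ w\in W(B),\ 0\le t\le1\},\tag{2.1}$$
and this set is star-shaped with star-centre $\mu$, whatever $B$ is. The later part of the lecture has to overcome this.

**Reduction to $\frac43<p<2$.** We show that the case $2<p<4$ follows by duality. The map $J$ sends the unit sphere of $\ell_p$ bijectively onto that of $\ell_q$, and its inverse is the duality map of $\ell_q$: the number $j(z)$ has the argument of $z$ and modulus $|z|^{p-1}$, and $(p-1)(q-1)=1$. Let $T^*$ on $\ell_q$ be defined by $\langle Tx,y\rangle=\langle x,T^*y\rangle$. For $\|x\|_p=1$ and $y=Jx$,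
$$\langle T^*y,x\rangle=\overline{\langle x,T^*y\rangle}=\overline{\langle Tx,y\rangle}.$$
The left side runs through $W(T^*)$. So $W(T^*)$ is the complex conjugate of $W(T)$, and a counterexample for $p\in(\frac43,2)$ gives one for $q\in(2,4)$; the same holds on $\ell_p^n$. **From now on $\frac43<p<2$, so $2<q<4$.**

## 3. Two peaks seen from a point below

Let $E=\ell_p^N$, $A\in\mathcal L(E)$, $\lambda\in\mathbb C$, and let $\sigma\in\{+,-\}$, also read as $\pm1$. Put
$$R_\sigma(w)=\sigma\,\mathrm{Re}(w-\lambda),\quad R_\sigma(x)=R_\sigma(V_A(x)),\quad s_\sigma(x)=\frac{\mathrm{Im}(V_A(x)-\lambda)}{R_\sigma(x)}\ \text{ if }R_\sigma(x)>0.$$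
So $R_\sigma$ is the horizontal distance to the right ($\sigma=+$) or to the left ($\sigma=-$) of $\lambda$, and $s_\sigma$ is the slope at which an observer at $\lambda$ sees the point $V_A(x)$.

**Definition.** The pair $(A,\lambda)$ is *good at* $(\rho^+,\rho^-)$, where $\rho^\pm>0$, if

* (G1) $\mathrm{Im}\,V_A(x)>\mathrm{Im}\,\lambda$ for all unit $x$;
* (G2) for each $\sigma$ the set $\{x:\|x\|=1,\ R_\sigma(x)\ge\rho^\sigma\}$ is nonempty, and $\alpha^\sigma:=\max\{s_\sigma(x):\|x\|=1,R_\sigma(x)\ge\rho^\sigma\}$ satisfies $s_\sigma(x)<\alpha^\sigma$ for all unit $x$ with $R_\sigma(x)=\rho^\sigma$.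

Let $\mathcal M_\sigma$ be the set of maximizers in (G2). The pair is *very good* if, moreover, for each $\sigma$ the function $V_A$ takes a single value $w_*^\sigma$ on $\mathcal M_\sigma$. Then $\rho_*^\sigma:=R_\sigma(w_*^\sigma)>\rho^\sigma$.

The conditions only involve the planar compact set $W(A)$, so one can see them on a toy set (not claimed to be a numerical range). Let $\lambda=0$ and $\mathcal S=\{x+iy:|x|\le3,\ 1\le y\le k(x)\}$ with $k(x)=1$ for $|x|\le2$ and $k(x)=1+2(|x|-2)$ for $2\le|x|\le3$. At distance $2$ slopes are at most $\frac12$. For $2\le|x|\le3$ the largest slope is $2-3/|x|$, increasing in $|x|$, so the maximum is $1$, attained only at $\pm3+3i$. Thus $\mathcal S$ satisfies the conditions with $\rho^\pm=2$, including the single-value condition.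

**Lemma 1.** If $(A,\lambda)$ is good, $W(A)$ is not star-shaped.

*Proof.* The reason: an observer above $\lambda$ and not to the right of it who looks at the right peak must look over the dip at distance $\rho^+$, and there the line of sight is not below the line from $\lambda$ to the peak. Suppose $z\in W(A)$ is a star-centre. Since $R_-=-R_+$, we can choose $\sigma$ with $R_\sigma(z)\le0$. Let $P=V_A(x)$ with $x\in\mathcal M_\sigma$; by (G2), $R_\sigma(P)>\rho^\sigma$. Put $F(w)=\mathrm{Im}(w-\lambda)-\alpha^\sigma R_\sigma(w)$, a real-affine function with $F(P)=0$. The segment $[P,z]\subset W(A)$ meets $\{R_\sigma=\rho^\sigma\}$ at some $w=(1-\mu)P+\mu z$ with $0<\mu\le1$. As $w\in W(A)$, (G2) gives $0\ge F(w)=\mu F(z)$. But $\alpha^\sigma>0$ by (G1), so $F(z)\ge\mathrm{Im}(z-\lambda)>0$, a contradiction. $\square$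

Later we have to perturb near the maximizers, and then it helps to have one peak value only. Lowering $\lambda$ a little achieves this.

**Lemma 2.** If $(A,\lambda)$ is good at $(\rho^\pm)$, then for all sufficiently small $\delta>0$ outside a countable set, $(A,\lambda-i\delta)$ is very good at $(\rho^\pm)$.

*Proof.* Passing to $\lambda-i\delta$ does not change $R_\sigma$ and replaces $s_\sigma$ by $s_\sigma+\delta/R_\sigma$. So the maximum in (G2) does not decrease, while on $\{R_\sigma=\rho^\sigma\}$ slopes grow by exactly $\delta/\rho^\sigma$. Hence goodness persists for small $\delta$; (G1) is obvious.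

Suppose that for such a $\delta$ and some $\sigma$ two distinct values $w_1,w_2$ are attained on maximizers. Let $\mathcal W=\{V_A(x):\|x\|=1,R_\sigma(x)\ge\rho^\sigma\}$, a compact set not depending on $\delta$. It lies in a closed half-plane bounded by the line $L$ through $\lambda-i\delta,w_1,w_2$. So $L\cap\mathrm{conv}\,\mathcal W$ is a nondegenerate segment which is a face of $\mathrm{conv}\,\mathcal W$. There are at most countably many such faces: if $\mathrm{conv}\,\mathcal W$ has no interior there is at most one; otherwise they lie on the boundary, a curve of finite length, and two of them lie on different supporting lines and have disjoint relative interiors. Finally, $L$ contains points with $R_\sigma=0$ and with $R_\sigma>0$, so it is not vertical and meets $\{\mathrm{Re}\,w=\mathrm{Re}\,\lambda\}$ only at $\lambda-i\delta$. So each face determines $L$ and excludes at most one $\delta$. Taking both signs, we exclude a countable set. $\square$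

## 4. The function $r^{1/p}-r^{1/q}$

The dips come from one function of one variable, a rescaled form of the $g$ in Section 1. Let
$$f(r)=r^{1/p}-r^{1/q}\quad(r\ge0).$$
As $\frac1p\left(\frac1p-1\right)=\frac1q\left(\frac1q-1\right)=-\frac1{pq}$, we have $f''=-\frac1{pq}r^{-2}f$. Since $p<q$, $f<0$ on $(0,1)$, $f>0$ on $(1,\infty)$ and $f(0)=f(1)=0$. So $|f|$ is strictly concave on $[0,1]$ and has there a unique maximum point $r_a\in(0,1)$; put $f_a=|f(r_a)|$. On $[1,\infty)$, $f$ is concave, so $0\le f(r)\le f'(1)(r-1)$ with $f'(1)=\frac1p-\frac1q>0$. From $f'(r_a)=0$ we get $r_a^{1/p}=\frac pqr_a^{1/q}$, so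
$$f_a=r_a^{1/q}\left(1-\tfrac pq\right)=p\,f'(1)\,r_a^{1/q}>f'(1)\,r_a .$$
Thus $|f|$ has a bump at $r_a$ and a zero at $1$. We need a version with two variables of fixed sum.

**Lemma 3.** $m_b:=\max\{|f(r_1)|+|f(r_2)|:\ r_i\ge0,\ r_1+r_2=1+r_a\}<2f_a$.

*Proof.* If $r_1,r_2\le1$, each term is at most $f_a$, with equality in both only if $r_1=r_2=r_a$; but $2r_a\neq1+r_a$. The $r_i$ cannot both exceed $1$. If, say, $r_1>1$, then $r_2<r_a$, so $|f(r_2)|\le f_a$, and $f(r_1)\le f'(1)(r_1-1)\le f'(1)r_a<f_a$. The maximum is attained, so it is below $2f_a$. $\square$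

Put $\Delta=2f_a-m_b>0$, $r_b=\frac{1+r_a}2<1$ (so $r_b-r_a=\frac{1-r_a}2$) and $\kappa=f_a/16$. Fix $\kappa_1,\nu\in(0,\frac1{16})$, depending only on $p$, with $4\nu^{1/q}\le f_a/16$ and
$$m\,|f(r/m)|+4\nu^{1/q}\le\tfrac18f_a\quad\text{if }|r-\tfrac12|\le2\kappa_1,\ |m-\tfrac12|\le2\nu,\tag{4.1}$$
$$m\left|f\left(\tfrac{r_a}{2m}\right)\right|\ge\tfrac7{16}f_a\quad\text{if }|m-\tfrac12|\le2\nu.\tag{4.2}$$
This is possible by continuity: at $r=m=\frac12$ the quantities $m|f(r/m)|$ and $m|f(r_a/2m)|$ are $0$ and $f_a/2$.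

## 5. A thin numerical range in dimension four

**Profiles.** Write $y=(\eta,\zeta)\in\mathbb C^2\oplus\mathbb C^2$, $D_0=\mathrm{diag}(0,0,1,1)$ and $B=D_0+hS$ with small $h>0$. With $X=\|\zeta\|^p$ and $Y=\mathrm{Im}\,V_S(y)$,
$$V_B(y)=X+hV_S(y),$$
so $W(B)$ is a thin set around $[0,1]$. Over the real part $X$, its upper edge is about $h$ times the largest $Y$ with that $X$. Seen from $\lambda_{00}=\frac12-2ih$, slopes are about $h(Y+2)/|X-\frac12|$. For a dip on the left we need the largest $Y$ to drop, between two values of $X$ near $0$, faster than the denominator $\frac12-X$ shrinks: by a bit more than $4$ per unit of $X$. Then we want the mirror image near $X=1$.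

**Why two coordinates in each block.** Suppose first that $\eta,\zeta$ are single coordinates. A coupling $a\,\zeta\,\overline{j(\eta)}+b\,\eta\,\overline{j(\zeta)}$ with $a=K\varepsilon^{1/q}$, $b=K\varepsilon^{1/p}$ has, at $X=\varepsilon r$, an imaginary part with amplitude
$$\bigl|K\varepsilon r^{1/p}(1-\varepsilon r)^{1/q}-K\varepsilon r^{1/q}(1-\varepsilon r)^{1/p}\bigr|=K\varepsilon|f(r)|+o(\varepsilon)$$
for fixed $r$: a bump at $X=\varepsilon r_a$, then a dip at about $X=\varepsilon$, as steep as we like if $K$ is large. The mirror image near $X=1$ requires the mirrored coupling $a\,\eta\,\overline{j(\zeta)}+b\,\zeta\,\overline{j(\eta)}$. Here the plan fails: near $X=0$ the term $a\,\eta\,\overline{j(\zeta)}$ has size $K\varepsilon^{1/q}\varepsilon^{1/q}=K\varepsilon^{2/q}$, much larger than $\varepsilon$ as $q>2$, and it drowns the dip. (The sum of the two couplings has imaginary amplitude $(a+b)|X^{1/p}(1-X)^{1/q}-X^{1/q}(1-X)^{1/p}|$, with one dip, at $X=\frac12$,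 as Theorem B demands.)

The remedy is to double each coordinate and to let the mirrored couplings act on different modes. The large block will be forced to be nearly symmetric, close to a multiple of $(1,1)$, by a penalty that is quadratic in its antisymmetric part. The dangerous term will be multiplied by that antisymmetric part, so the penalty can absorb it. Linear against quadratic leaves $(\varepsilon^{2/q})^2=\varepsilon^{4/q}$, which is $o(\varepsilon)$ exactly when $q<4$.

**The operator.** Let $u_\pm=(1,\pm1)$, $Q=\frac12\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$, $a=K\varepsilon^{1/q}$, $b=K\varepsilon^{1/p}$ with $K>0$, $0<\varepsilon\le1$, so $b\le a$. Put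
$$S(\eta,\zeta)=\bigl(-iQ\eta+a(\zeta_1-\zeta_2)u_++b(\zeta_1+\zeta_2)u_-,\ -iQ\zeta+a(\eta_1-\eta_2)u_++b(\eta_1+\eta_2)u_-\bigr).$$
We have $\langle Q\eta,J\eta\rangle=\frac12(\eta_1-\eta_2)\overline{(j\eta_1-j\eta_2)}$. Let $D(\eta)$ be its real part. Since $\mathrm{Im}(-iw)=-\mathrm{Re}\,w$,
$$Y=-D(\eta)-D(\zeta)+\mathrm{Im}(C_1+C_2+C_3+C_4),\tag{5.1}$$
$$C_1=a(\zeta_1-\zeta_2)\overline{(j\eta_1+j\eta_2)},\qquad C_2=b(\zeta_1+\zeta_2)\overline{(j\eta_1-j\eta_2)},$$
$$C_3=a(\eta_1-\eta_2)\overline{(j\zeta_1+j\zeta_2)},\qquad C_4=b(\eta_1+\eta_2)\overline{(j\zeta_1-j\zeta_2)}.$$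
Near $X=0$ the useful terms are $C_1,C_4$; the dangerous one is $C_3$, and it carries the factor $\eta_1-\eta_2$. The swap $\eta\leftrightarrow\zeta$ is an isometry commuting with $S$ and with $J$, so it preserves $V_S$; on unit vectors it replaces $X$ by $1-X$.

**The penalty.** We bound $D$ from both sides. By Hölder, $|\eta_1-\eta_2|\le2^{1/q}\|\eta\|_p$ and $|j\eta_1-j\eta_2|\le2^{1/p}\|J\eta\|_q$, so
$$D(\eta)\le\tfrac12\cdot2\cdot\|\eta\|\,\|\eta\|^{p-1}=\|\eta\|^p.$$
From below: if $|\eta_1|,|\eta_2|\le1$, then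
$$D(\eta)\ge c_p|\eta_1-\eta_2|^2,\qquad c_p=\tfrac{p-1}2.\tag{5.2}$$
Indeed, for $0<|z|\le1$ the real derivative of $j$ satisfies, as $p<2$,
$$\mathrm{Re}\,\overline v\,Dj(z)[v]=|z|^{p-2}|v|^2+(p-2)|z|^{p-4}(\mathrm{Re}\,z\bar v)^2\ge(p-1)|z|^{p-2}|v|^2\ge(p-1)|v|^2 .$$
With $v=\eta_1-\eta_2$, integration along $[\eta_2,\eta_1]$ gives $\mathrm{Re}\,\overline v(j\eta_1-j\eta_2)\ge(p-1)|v|^2$, if the segment avoids $0$. If it contains $0$ and $v\ne0$, then $\eta_1,\eta_2$ are real multiples of $v$. Replace $\eta_k$ by $(1-s)\eta_k+\frac s2iv$ with small $s>0$: these points have modulus at most $1$, their segment avoids $0$, and we let $s\to0$, using continuity of $j$.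

**(E1): a crude bound.** For $\|y\|\le1$,
$$-\|y\|^p-16K\varepsilon^{1/q}\le Y\le-D(\eta)-D(\zeta)+16K\varepsilon^{1/q},\tag{5.3}$$
because $|C_i|\le4a$ for each $i$ and $D(\eta)+D(\zeta)\le\|y\|^p$.

**(E2): the peak.** Let $P$ be the unit vector with $\eta=\left(\frac{1-\varepsilon r_a}2\right)^{1/p}(1,1)$ and $\zeta=-i\left(\frac{\varepsilon r_a}2\right)^{1/p}(1,-1)$. Then $X=\varepsilon r_a$, $Q\eta=0$, $Q\zeta=\zeta$, so $\langle Q\zeta,J\zeta\rangle=\varepsilon r_a$. Also $C_2=C_3=0$ and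
$$C_1=-2iK\varepsilon r_a^{1/p}(1-\varepsilon r_a)^{1/q},\qquad C_4=2iK\varepsilon r_a^{1/q}(1-\varepsilon r_a)^{1/p}.$$
(For $C_1$: $K\varepsilon^{1/q}\cdot(-2i)(\varepsilon r_a/2)^{1/p}\cdot2((1-\varepsilon r_a)/2)^{1/q}$. For $C_4$: $K\varepsilon^{1/p}\cdot2((1-\varepsilon r_a)/2)^{1/p}\cdot\overline{(-2i)}(\varepsilon r_a/2)^{1/q}$.) So $\mathrm{Re}\,V_S(P)=0$, and for fixed $K$
$$Y(P)=\varepsilon\bigl(2Kf_a-r_a+o(1)\bigr)\qquad(\varepsilon\to0).\tag{5.4}$$

**(E3): the dip.** For fixed $K$,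
$$\max\{Y(y):\|y\|=1,\ X(y)=\varepsilon r_b\}\le\varepsilon\bigl(Km_b+o(1)\bigr)\qquad(\varepsilon\to0).\tag{5.5}$$

*Proof of (E3).* All $o$ and $O$ are uniform in $y$. First we discard what is negligible. Since $X=\varepsilon r_b\le\varepsilon$, $|\zeta_k|\le\varepsilon^{1/p}$ and $|j\zeta_k|\le\varepsilon^{1/q}$. Let $v=\eta_1-\eta_2$. Then $|C_2|\le4K\varepsilon^{2/p}=o(\varepsilon)$ because $p<2$; $|C_1|,|C_4|\le4K\varepsilon$; and by (5.2)
$$|C_3|-\tfrac12D(\eta)\le2K\varepsilon^{2/q}|v|-\tfrac{c_p}2|v|^2\le\tfrac{2K^2}{c_p}\varepsilon^{4/q}=o(\varepsilon),$$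
because $q<4$. Keeping the other half of $D(\eta)$ and using $D(\zeta)\ge0$,
$$Y\le\mathrm{Im}(C_1+C_4)-\tfrac{c_p}2|v|^2+o(\varepsilon).$$
If $\frac{c_p}2|v|^2\ge8K\varepsilon$, then $Y\le o(\varepsilon)$, which suffices as $m_b\ge0$.

Otherwise $|v|=O(\sqrt\varepsilon)$, and we identify the leading term. Since $|\eta_1|^p+|\eta_2|^p=1-\varepsilon r_b$ and $t\mapsto t^p$ is Lipschitz on $[0,1]$, $|\eta_k|^p=\frac12+O(\sqrt\varepsilon)$. With $\phi=\arg\eta_1$ we get $\eta_k=2^{-1/p}e^{i\phi}+O(\sqrt\varepsilon)$, for $k=2$ because $\eta_2=\eta_1-v$. Hence $j\eta_k=2^{-1/q}e^{i\phi}+O(\sqrt\varepsilon)$, since $j$ is smooth away from $0$. Write $\zeta_k=(\varepsilon r_k/2)^{1/p}e^{i(\phi+\theta_k)}$; then $r_1+r_2=2r_b=1+r_a$, and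
$$C_1=K\varepsilon\bigl(r_1^{1/p}e^{i\theta_1}-r_2^{1/p}e^{i\theta_2}\bigr)+o(\varepsilon),\qquad C_4=K\varepsilon\bigl(r_1^{1/q}e^{-i\theta_1}-r_2^{1/q}e^{-i\theta_2}\bigr)+o(\varepsilon).$$
(The numerical factors are $2\cdot2^{-1/p}2^{-1/q}=1$.) Therefore
$$\mathrm{Im}(C_1+C_4)=K\varepsilon\bigl[\sin\theta_1f(r_1)-\sin\theta_2f(r_2)\bigr]+o(\varepsilon)\le K\varepsilon m_b+o(\varepsilon).\qquad\square$$

**Choice of $K$.** Fix $K$ with $K\Delta-r_a\ge\frac52(1-r_a)$. Then $2Kf_a\ge K\Delta>r_a$. Since $(\frac12-\varepsilon r)^{-1}=2+4\varepsilon r+O(\varepsilon^2)$, (5.4) and (5.5) give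
$$\frac{Y(P)+2}{\frac12-\varepsilon r_a}-\max_{\|y\|=1,\,X=\varepsilon r_b}\frac{Y+2}{\frac12-\varepsilon r_b}\ \ge\ \varepsilon\bigl[2(K\Delta-r_a)-8(r_b-r_a)\bigr]+o(\varepsilon)\ \ge\ (1-r_a)\varepsilon+o(\varepsilon).\tag{5.6}$$
Put $\rho_0=\frac12-\varepsilon r_b$, $\lambda_{00}=\frac12-2ih$, and $k_+=3$, $k_-=1$ (coordinate indices: $y_3=\zeta_1$, $y_1=\eta_1$). Part (ii) of the next statement is only needed for larger dimensions: it says where the mass of near-maximizers sits.

**Proposition 4.** One can fix $\varepsilon$, then $h$, then $\xi>0$ such that: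

(i) $(B,\lambda_{00})$ is good at $(\rho_0,\rho_0)$ with $\alpha^\pm\ge4h$, and $\mathrm{Im}(V_B(y)-\lambda_{00})\ge c_0:=h/2$ for unit $y$.

(ii) Let $T'\in\mathcal L(\ell_p)$ with $\|T'-(B\oplus\lambda_{00}I)\|\le\xi$, $\mathrm{Re}\,\lambda'=\frac12$, $|\lambda'-\lambda_{00}|\le\xi$, and let $x\in\ell_p$ be a unit vector with $R:=\sigma\,\mathrm{Re}(V_{T'}(x)-\lambda')\ge\rho_0$ and $\mathrm{Im}(V_{T'}(x)-\lambda')\ge4hR$. Then $\bigl||x_{k_\sigma}|^p-\frac12\bigr|<\nu$ and $|x_{k_{-\sigma}}|^p<\nu$.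

*Proof.* **Step 1: the constants.** Choose $\varepsilon$ so small that the left side of (5.6) is positive, $Y(P)>0$, $\varepsilon r_b<\frac12$, $16K\varepsilon^{1/q}<\frac12$, $2\varepsilon<\frac\nu3$ and $\frac p2\bigl((16K\varepsilon^{1/q}+5\varepsilon)/c_p\bigr)^{1/2}<\frac\nu2$. This fixes $S$. Then $h$ will be small, with $2h\|S\|<\frac\nu3$, and finally $\xi$ is so small that $4\xi<\frac\nu3$ and $2\xi/h\le\varepsilon$.

**Step 2: (G1).** By (5.3), $Y+2\ge\frac12$ on unit vectors. As $\mathrm{Im}(V_B(y)-\lambda_{00})=h(Y+2)$, this gives (G1) and the bound with $c_0=h/2$. Note also that $R_\sigma(y)=\sigma\bigl(X-\frac12+h\,\mathrm{Re}\,V_S(y)\bigr)$ and $s_\sigma=h(Y+2)/R_\sigma$.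

**Step 3: (G2) on the left, $\sigma=-$.** We have $R_-(P)=\frac12-\varepsilon r_a>\rho_0$ and
$$\alpha^-\ge s_-(P)=h\,\frac{Y(P)+2}{\frac12-\varepsilon r_a}\ge4h.$$
Unit vectors with $R_-(y)=\rho_0$ satisfy $|X(y)-\varepsilon r_b|\le h\|S\|$. Let $h\to0$, with $\varepsilon$ and $S$ fixed: limit points of such vectors lie in $\{X=\varepsilon r_b\}$, so by compactness
$$\limsup_{h\to0}\max\{Y(y):\|y\|=1,R_-(y)=\rho_0\}\le\max\{Y(y):\|y\|=1,X(y)=\varepsilon r_b\}$$
(a maximum over the empty set being $-\infty$). By (5.6), for small $h$ every unit $y$ with $R_-(y)=\rho_0$ has $s_-(y)=h(Y(y)+2)/\rho_0<s_-(P)\le\alpha^-$.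

**Step 4: (G2) on the right, $\sigma=+$.** For the swapped vector $P'$ of $P$, $X=1-\varepsilon r_a$ and $V_S(P')=V_S(P)$, so $R_+(P')=\frac12-\varepsilon r_a$ and $s_+(P')=s_-(P)$. Unit vectors with $R_+(y)=\rho_0$ satisfy $|1-X(y)-\varepsilon r_b|\le h\|S\|$, and by the swap $\max\{Y:\|y\|=1,1-X=\varepsilon r_b\}=\max\{Y:\|y\|=1,X=\varepsilon r_b\}$. Conclude as in Step 3. This proves (i).

**Step 5: location of near-maximizers.** Let $\sigma=+$, and let $y=(\eta,\zeta)$ be the first four coordinates of $x$. Replacing $T'$ by $B\oplus\lambda_{00}I$ and $\lambda'$ by $\lambda_{00}$, we see that, up to an error of modulus at most $2\xi$, $V_{T'}(x)-\lambda'$ equals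
$$\langle(B-\lambda_{00})y,Jy\rangle=\tfrac12(\|\zeta\|^p-\|\eta\|^p)+hV_S(y)+2ih\|y\|^p .$$
The real part and $R\ge\rho_0=\frac12-\varepsilon r_b$ give $\|\zeta\|^p-\|\eta\|^p\ge1-d_1$ with $d_1=2\varepsilon+2h\|S\|+4\xi<\nu$. Hence $\|\zeta\|^p\ge1-d_1$, and $\|\eta\|^p\le d_1<\nu$ because $\|\zeta\|\le1$; in particular $|x_{k_-}|^p=|\eta_1|^p<\nu$. The imaginary part gives $hY+2h\|y\|^p+2\xi\ge4hR\ge4h\rho_0\ge2h-4h\varepsilon$, so $Y\ge-4\varepsilon-2\xi/h$ since $\|y\|\le1$. By (5.3) and $D(\eta)\ge0$,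
$$D(\zeta)\le d_2:=16K\varepsilon^{1/q}+4\varepsilon+2\xi/h\le16K\varepsilon^{1/q}+5\varepsilon .$$
Thus $|\zeta_1-\zeta_2|\le(d_2/c_p)^{1/2}$ by (5.2). Since $1-d_1\le|\zeta_1|^p+|\zeta_2|^p\le1$ and $\bigl||\zeta_1|^p-|\zeta_2|^p\bigr|\le p|\zeta_1-\zeta_2|$,
$$\bigl||\zeta_1|^p-\tfrac12\bigr|\le\tfrac12d_1+\tfrac p2(d_2/c_p)^{1/2}<\tfrac\nu2+\tfrac\nu2=\nu .$$
For $\sigma=-$ the same computation applies with $\eta,\zeta$ exchanged in the estimates. $\square$

By Lemma 1, $W(B)$ is not star-shaped: Theorem A(1) holds for $n=4$. **From now on $B,h,\rho_0,\lambda_{00},c_0,\xi$ are fixed.** The letters $\varepsilon,K,a,b$ are reused for new coordinates.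

## 6. Appending a coordinate

**An uncoupled coordinate destroys goodness.** Append to $A$ a coordinate with diagonal entry $\tau=\lambda+i\theta$ and no coupling. If $\theta\le0$, (G1) fails at the new basis vector. If $\theta>0$, suppose (G2) held at some level $\rho'$, with the maximal slope $\alpha'$ attained at the value $w$, $R_\sigma(w)>\rho'$. Every value is a convex combination of $\tau$ and a point of $W(A)$, so $[w,\tau]\subset W(A\oplus\tau)$. The point $(1-s)w+s\tau$ has distance $(1-s)R_\sigma(w)$ and slope $\alpha'+\frac{s\theta}{(1-s)R_\sigma(w)}\ge\alpha'$. Choosing $s$ with $(1-s)R_\sigma(w)=\rho'$ contradicts (G2): the dip has been filled.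

So the new coordinate $u$ must create a new dip on each side. We couple it to $y_{k_\sigma}$, the coordinate which, by Proposition 4(ii), carries about half of the mass at the maximizers for $\sigma$ and almost none at those for $-\sigma$. At $|u|^p=t=\varepsilon r$, the height above the line of slope $\alpha^\sigma$ through $\lambda$ then gains about $K\varepsilon\,m|f(r/m)|$ with $m\approx\frac12$. This is a bump at $r=r_a/2$ and a dip at $r=\frac12$. The entry $\theta=\kappa K$ is kept small against the bump, but positive, so that everything stays above $\lambda$.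

**What is carried along.** Let $E_m=\ell_p^{4+m}$ be the span of the first $4+m$ coordinates of $\ell_p$; write $x=(y,u_1,\dots,u_m)$ with $y\in\mathbb C^4$. The operator $A_m\oplus\mu I$ acts on $\ell_p$ as $A_m$ on $E_m$ and as $\mu$ on the remaining coordinates. We construct $A_m\in\mathcal L(E_m)$, $\lambda_m$ with $\mathrm{Re}\,\lambda_m=\frac12$, and $\rho_m^\pm\ge\rho_0$ such that:

* (a) $(A_m,\lambda_m)$ is very good at $(\rho_m^\pm)$, with $\alpha_m^\pm\ge4h$;
* (b) $\|(A_m\oplus\lambda_mI)-(B\oplus\lambda_{00}I)\|<\xi$ and $|\lambda_m-\lambda_{00}|<\xi$;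
* (c) for $m\ge1$: $V_{A_m}(x)=V_{A_{m-1}}(y,u_1,\dots,u_{m-1})+\tau_m|u_m|^p+\sum_{\sigma=\pm}\omega_m^\sigma\bigl[a_mu_m\overline{j(y_{k_\sigma})}+b_my_{k_\sigma}\overline{j(u_m)}\bigr]$, where $|\omega_m^\sigma|=1$, $a_m=K_m\varepsilon_m^{1/q}$, $b_m=K_m\varepsilon_m^{1/p}$, $\tau_m=\lambda_{m-1}+i\theta_m$, $\theta_m=\kappa K_m$, with $K_m>0$ and $0<\varepsilon_m\le1$;
* (d) for $m\ge1$: $\lambda_m=\lambda_{m-1}-i\delta_m$ with $\delta_m>0$, and $M_\kappa K_m\varepsilon_m\le2^{-m-1}c_0$, where $M_\kappa=(8/\kappa)^{q/p}+(8/\kappa)^{p/q}$.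

Condition (c) just describes the matrix of $A_m$: diagonal entry $\tau_m$, entries $\omega_m^\sigma a_m$ from the new coordinate to coordinate $k_\sigma$, and $\omega_m^\sigma b_m$ from $k_\sigma$ to the new coordinate. The compression of $A_m$ to $E_{m-1}$ is $A_{m-1}$.

We start with $A_0=B$, $\rho_0^\pm=\rho_0$, $\lambda_0=\lambda_{00}-i\delta_0$, where $0<\delta_0<\xi/2$ is given by Lemma 2. Slopes do not decrease, so $\alpha_0^\pm\ge4h$; and (b) holds, as both differences have norm $\delta_0$.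

**A lower bound that survives all stages.** We show that (G1) follows from (c) and (d). Let (c) and the inequality in (d) hold for all indices $1\le n\le k$, and let $\mathrm{Im}\,\lambda'\le\mathrm{Im}\,\lambda_{00}$ and $\mathrm{Im}\,\lambda'\le\mathrm{Im}\,\lambda_{n-1}$ for $1\le n\le k$. Then for $x\in E_k$
$$\mathrm{Im}\bigl(V_{A_k}(x)-\lambda'\|x\|^p\bigr)\ge\tfrac{c_0}2\|y\|^p+\tfrac12\sum_{n\le k}\theta_n|u_n|^p,\tag{6.1}$$
which is positive for $x\ne0$. To see this, use $st\le s^p+t^q$ for $s,t\ge0$. For $\vartheta>0$ it gives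
$$a|u||y_k|^{p-1}\le\vartheta|u|^p+\vartheta^{-q/p}a^q|y_k|^p,\qquad b|y_k||u|^{p-1}\le\vartheta|u|^p+\vartheta^{-p/q}b^p|y_k|^p$$
(take $s=\vartheta^{1/p}|u|$, $t=\vartheta^{-1/p}a|y_k|^{p-1}$ in the first and $s=\vartheta^{-1/q}b|y_k|$, $t=\vartheta^{1/q}|u|^{p-1}$ in the second). Put $\vartheta=\theta_n/8$. For fixed $n,\sigma$ the total coefficient of $|y_{k_\sigma}|^p$ is
$$(\kappa K_n/8)^{-q/p}K_n^q\varepsilon_n+(\kappa K_n/8)^{-p/q}K_n^p\varepsilon_n=M_\kappa K_n\varepsilon_n\le2^{-n-1}c_0,$$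
because $q-\frac qp=1=p-\frac pq$. The total coefficient of $|u_n|^p$ from both signs is $4\vartheta=\theta_n/2$. Moreover $\mathrm{Im}(\tau_n-\lambda')\ge\theta_n$, and $\mathrm{Im}(V_B(y)-\lambda'\|y\|^p)\ge c_0\|y\|^p$ by Proposition 4(i) and homogeneity. Since $\sum_n2^{-n-1}\le\frac12$ and $|y_{k_+}|^p+|y_{k_-}|^p\le\|y\|^p$, (6.1) follows.

**Step Lemma.** Given $(A_m,\lambda_m,\rho_m^\pm)$ as above and $\chi>0$, there is a continuation $(A_{m+1},\lambda_{m+1},\rho_{m+1}^\pm)$ satisfying (a)–(d) with $\|(A_{m+1}\oplus\lambda_{m+1}I)-(A_m\oplus\lambda_mI)\|<\chi$ and $|\lambda_{m+1}-\lambda_m|<\chi$.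

*Proof.* Write $A=A_m$, $\lambda=\lambda_m$, $\alpha^\sigma=\alpha_m^\sigma$, $\rho^\sigma=\rho_m^\sigma$, $\rho_*^\sigma>\rho^\sigma$ for the very-goodness data.

**Step 1: height above the tangent line.** We set up the function to be estimated. Put $\varphi_\sigma=\arctan\alpha^\sigma$, $\beta_\sigma=\sqrt{1+(\alpha^\sigma)^2}\ge1$, $\omega^\sigma=e^{\sigma i\varphi_\sigma}$ and
$$F_\sigma(w)=\mathrm{Im}(w-\lambda)-\alpha^\sigma R_\sigma(w)=F_\sigma^0(w-\lambda),\qquad F_\sigma^0(v)=\mathrm{Im}\,v-\sigma\alpha^\sigma\mathrm{Re}\,v=\beta_\sigma\,\mathrm{Im}(v\,\overline{\omega^\sigma}).$$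
The last equality holds since $\mathrm{Im}(ve^{-\sigma i\varphi_\sigma})=\cos\varphi_\sigma(\mathrm{Im}\,v-\sigma\tan\varphi_\sigma\,\mathrm{Re}\,v)$ and $\cos\varphi_\sigma=1/\beta_\sigma$. In particular $|F_\sigma^0(v)|\le\beta_\sigma|v|$. For unit $\hat y\in E_m$ with $R_\sigma(\hat y)\ge\rho^\sigma$,
$$F_\sigma(V_A(\hat y))=R_\sigma(\hat y)\bigl(s_\sigma(\hat y)-\alpha^\sigma\bigr)\le0,\quad\text{with equality iff }\hat y\in\mathcal M_\sigma.$$

**Step 2: near-maximizers have the right masses.** Let $U_\sigma$ be the set of unit $\hat y\in E_m$ with $\bigl||\hat y_{k_\sigma}|^p-\frac12\bigr|<\nu$ and $|\hat y_{k_{-\sigma}}|^p<\nu$, an open subset of the unit sphere. By (a), (b) and Proposition 4(ii), applied to $T'=A\oplus\lambda I$ and $\lambda'=\lambda$, we have $\mathcal M_\sigma\subset U_\sigma$: a maximizer has $R\ge\rho^\sigma\ge\rho_0$ and $\mathrm{Im}(V_A-\lambda)=\alpha^\sigma R\ge4hR$. There are $\varepsilon_1,\gamma>0$ such that for both $\sigma$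
$$\|\hat y\|=1,\ R_\sigma(\hat y)\ge\rho^\sigma,\ |R_\sigma(\hat y)-\rho_*^\sigma|<\kappa_1\varepsilon_1\rho_*^\sigma,\ F_\sigma(V_A(\hat y))>-\gamma\ \Longrightarrow\ \hat y\in U_\sigma.\tag{6.2}$$
Otherwise there would be $\hat y_k\notin U_\sigma$ with $R_\sigma(\hat y_k)\ge\rho^\sigma$, $R_\sigma(\hat y_k)\to\rho_*^\sigma$ and $\liminf F_\sigma(V_A(\hat y_k))\ge0$. A limit point would be outside $U_\sigma$ and, by Step 1, in $\mathcal M_\sigma$.

**Step 3: the order of choices.** Fix $\varepsilon\le\min(\varepsilon_1,\nu,\frac18)$ with $\rho_*^\sigma(1-\varepsilon)\ge\rho^\sigma$ for both $\sigma$. Put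
$$\rho_{\rm new}^\sigma=\rho_*^\sigma\left(1-\tfrac\varepsilon2\right)>\rho^\sigma .$$
Let $\varpi>0$ be at most the minimum of $-F_\sigma(V_A(\hat y))$ over unit $\hat y$ with $R_\sigma(\hat y)\ge\rho^\sigma$ and $|R_\sigma(\hat y)-\rho_*^\sigma|\ge\kappa_1\varepsilon\rho_*^\sigma$, for both $\sigma$ (no condition if there are none). This minimum is positive, because by very-goodness all of $\mathcal M_\sigma$ has $R_\sigma=\rho_*^\sigma$. Finally $K>0$ will be small, depending on all of this. Let $A'\in\mathcal L(E_{m+1})$ be defined by (c) with $(\varepsilon,K)$, the above $\omega^\sigma$, $\tau=\lambda+i\theta$, $\theta=\kappa K$.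

**Step 4: values of $A'$.** A unit vector of $E_{m+1}$ has the form $x=((1-t)^{1/p}\hat y,u)$ with $|u|^p=t$, $\|\hat y\|=1$, and
$$V_{A'}(x)-\lambda=(1-t)(V_A(\hat y)-\lambda)+it\theta+\Gamma_++\Gamma_-,\tag{6.3}$$
where $\Gamma_\pm$ are the bracket terms of (c), including $\omega^\pm$. Let $m_\pm=(1-t)|\hat y_{k_\pm}|^p$ and $t=\varepsilon r$. With $a=K\varepsilon^{1/q}$, $b=K\varepsilon^{1/p}$ and $\psi=\arg u-\arg\hat y_{k_\sigma}$,
$$\Gamma_\sigma=\omega^\sigma\bigl(at^{1/p}m_\sigma^{1/q}e^{i\psi}+bt^{1/q}m_\sigma^{1/p}e^{-i\psi}\bigr).$$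
The factor $\omega^\sigma$ was chosen so that $F_\sigma^0$ sees only the difference of the two amplitudes: if $m_\sigma>0$,
$$F_\sigma^0(\Gamma_\sigma)=\beta_\sigma K\varepsilon\bigl(r^{1/p}m_\sigma^{1/q}-r^{1/q}m_\sigma^{1/p}\bigr)\sin\psi=\beta_\sigma K\varepsilon\,m_\sigma f(r/m_\sigma)\sin\psi.\tag{6.4}$$
If $r\le1$ and $m_{-\sigma}\le\nu$, then
$$|F_\sigma^0(\Gamma_{-\sigma})|\le\beta_\sigma K\varepsilon\bigl(r^{1/p}m_{-\sigma}^{1/q}+r^{1/q}m_{-\sigma}^{1/p}\bigr)\le4\beta_\sigma K\varepsilon\nu^{1/q}.\tag{6.5}$$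
Always $|\Gamma_+|+|\Gamma_-|\le2(a+b)\le4K$.

**Step 5: the new bump.** We find a vector with large slope. Take $\hat y\in\mathcal M_\sigma\subset U_\sigma$ and $t=\varepsilon r_a/2$, so $r=r_a/2$. As $t\le\nu$, we have $|m_\sigma-\frac12|\le2\nu$ and $m_{-\sigma}<\nu$. Choose $\psi$ with $\sin\psi\,f(r/m_\sigma)=|f(r/m_\sigma)|$. In (6.3) the first term contributes $F_\sigma=0$ and $it\theta$ contributes $t\theta\ge0$. By (6.4), (4.2), (6.5) and $4\nu^{1/q}\le f_a/16$, the resulting $x_a$ satisfies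
$$F_\sigma(V_{A'}(x_a))\ge\beta_\sigma K\varepsilon\left(\tfrac7{16}-\tfrac1{16}\right)f_a=\tfrac38\beta_\sigma K\varepsilon f_a .$$
Also $R_\sigma(V_{A'}(x_a))$ differs from $\rho_*^\sigma(1-\frac{\varepsilon r_a}2)$ by at most $4K$. Since $0<r_a<1$, for small $K$ we have $\rho_{\rm new}^\sigma<R_\sigma(V_{A'}(x_a))\le\rho_*^\sigma$. Thus the slope of $x_a$ satisfies
$$s_\sigma(x_a)\ge\alpha^\sigma+\tfrac38\beta_\sigma K\varepsilon f_a/\rho_*^\sigma.\tag{6.6}$$

**Step 6: the new dip.** We bound all slopes at distance $\rho_{\rm new}^\sigma$. Let $x$ be a unit vector with $R_\sigma(V_{A'}(x))=\rho_{\rm new}^\sigma$. Then $t<1$, since $t=1$ gives the value $\lambda+i\theta$ with $R_\sigma=0$. Taking real parts in (6.3),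
$$(1-t)R_\sigma(\hat y)=\rho_*^\sigma\left(1-\tfrac\varepsilon2\right)-G,\qquad G=\sigma\,\mathrm{Re}(\Gamma_++\Gamma_-),\quad|G|\le4K.$$
For small $K$ the right side is at least $\rho^\sigma$. So $R_\sigma(\hat y)\ge\rho^\sigma$, and $1-t\ge\tilde c:=\min_\sigma\bigl(\rho^\sigma/\max R_\sigma\bigr)>0$, the inner maximum being over unit vectors of $E_m$. We use $F_\sigma(V_{A'}(x))=(1-t)F_\sigma(V_A(\hat y))+t\theta+F_\sigma^0(\Gamma_+)+F_\sigma^0(\Gamma_-)$ in three cases.

*Case 1: $|R_\sigma(\hat y)-\rho_*^\sigma|\ge\kappa_1\varepsilon\rho_*^\sigma$.* Then $F_\sigma(V_{A'}(x))\le-\tilde c\varpi+\theta+4\beta_\sigma K<0$ for small $K$.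

*Case 2a: $|R_\sigma(\hat y)-\rho_*^\sigma|<\kappa_1\varepsilon\rho_*^\sigma$ and $F_\sigma(V_A(\hat y))\le-\gamma$.* Then $F_\sigma(V_{A'}(x))\le-\tilde c\gamma+\theta+4\beta_\sigma K<0$ for small $K$.

*Case 2b: $|R_\sigma(\hat y)-\rho_*^\sigma|<\kappa_1\varepsilon\rho_*^\sigma$ and $F_\sigma(V_A(\hat y))>-\gamma$.* By (6.2), $\hat y\in U_\sigma$. Here the distance $\rho_{\rm new}^\sigma$ forces $r\approx\frac12$. Write $R_\sigma(\hat y)=\rho_*^\sigma(1+e_1)$ and $G=\rho_*^\sigma e_2$, with $|e_1|<\kappa_1\varepsilon$ and, for small $K$, $|e_2|\le\kappa_1\varepsilon/2$. From $(1-t)(1+e_1)=1-\frac\varepsilon2-e_2$,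
$$t-\frac\varepsilon2=\frac{e_1(1-\varepsilon/2)+e_2}{1+e_1},$$
which has modulus at most $2\kappa_1\varepsilon$. So $|r-\frac12|\le2\kappa_1$, $r\le1$, $t\le\varepsilon\le\nu$, $|m_\sigma-\frac12|\le2\nu$ and $m_{-\sigma}<\nu$. By (6.4), (6.5), (4.1), $F_\sigma(V_A(\hat y))\le0$ and $t\theta\le\varepsilon\kappa K=\varepsilon Kf_a/16$,
$$F_\sigma(V_{A'}(x))\le\beta_\sigma K\varepsilon\left(\tfrac18+\tfrac1{16}\right)f_a=\tfrac3{16}\beta_\sigma K\varepsilon f_a.$$

In all cases, since $\varepsilon\le\frac18$ and $\frac3{16}\cdot\frac{16}{15}=\frac15<\frac38$,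
$$s_\sigma(x)\le\alpha^\sigma+\frac{\frac3{16}\beta_\sigma K\varepsilon f_a}{\rho_*^\sigma(1-\frac\varepsilon2)}<\alpha^\sigma+\tfrac38\beta_\sigma K\varepsilon f_a/\rho_*^\sigma .$$
With (6.6), (G2) holds for $(A',\lambda)$ at $(\rho_{\rm new}^\pm)$.

**Step 7: completion.** For small $K$ the inequality in (d) holds for index $m+1$. The numbers $\mathrm{Im}\,\lambda_n$ decrease, so (6.1) with $k=m+1$ and $\lambda'=\lambda$ gives (G1). Hence $(A',\lambda)$ is good. By Lemma 2, $(A',\lambda-i\delta)$ is very good at $(\rho_{\rm new}^\pm)$ for suitable arbitrarily small $\delta>0$. Put $A_{m+1}=A'$, $\lambda_{m+1}=\lambda-i\delta$, $\rho_{m+1}^\sigma=\rho_{\rm new}^\sigma$. Vectors of $\mathcal M_\sigma\subset E_m\subset E_{m+1}$ have the same values under $A'$, distance $R_\sigma=\rho_*^\sigma>\rho_{m+1}^\sigma$ and slope at least $\alpha_m^\sigma$ with respect to $\lambda_{m+1}$, so $\alpha_{m+1}^\sigma\ge\alpha_m^\sigma\ge4h$. The operator changes by $i\theta$ and the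 entries of modulus $a$ and $b$ (two each), plus $-i\delta$ on the later coordinates, so the norm of the change is at most $\theta+2a+2b+\delta$. This is as small as we like, so the strict inequalities (b) persist and the bounds by $\chi$ hold. $\square$

**Proof of Theorem A(1).** For each $m\ge0$, $(A_m,\lambda_m)$ is good on $\ell_p^{4+m}$, so by Lemma 1 $W(A_m)$ is not star-shaped. This covers every $n\ge4$ for $\frac43<p<2$, and adjoints give $2<p<4$. $\square$

## 7. The limit operator on $\ell_p$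

In infinite dimensions one more point of the plane matters. As background, the essential numerical range $W_e(T)$ is the set of limits of $V_T(x_n)$ along unit vectors $x_n\to0$ weakly; it is nonempty, compact and convex, and $\overline{W(T)}$ is star-shaped with every point of $W_e(T)$ as a star-centre. For example, $W_e(B\oplus\mu I)=\{\mu\}$, since the first four coordinates of a weakly null sequence tend to $0$. We shall not use this, but it shows what must happen: the limit $\lambda$ of the $\lambda_m$ will be in $W_e(T)$, hence a star-centre of the closure, and the task is to keep $W(T)$ strictly above it.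

**Step 1: quantitative goodness.** The aim is a safety margin at each stage. After stage $m$ choose $\iota_m\in(0,\rho_0)$ such that for both $\sigma$ every unit $x\in E_m$ with $R_\sigma(x)\ge\rho_m^\sigma-\iota_m$ has $s_\sigma(x)\le\alpha_m^\sigma$ (with the data of $(A_m,\lambda_m)$). Such $\iota_m$ exists. Otherwise, for some $\sigma$, there would be unit $x_k$ with $s_\sigma(x_k)>\alpha_m^\sigma$ and $\liminf R_\sigma(x_k)\ge\rho_m^\sigma$. By the definition of $\alpha_m^\sigma$, $R_\sigma(x_k)<\rho_m^\sigma$, so $R_\sigma(x_k)\to\rho_m^\sigma$. A limit point would have $R_\sigma=\rho_m^\sigma$ and slope at least $\alpha_m^\sigma$, contradicting (G2).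

**Step 2: definition of $T$.** Let $w_{*,m}^\sigma,\rho_{*,m}^\sigma$ be the very-goodness data, $g_m=\min_\sigma(\rho_{*,m}^\sigma-\rho_m^\sigma)>0$ and $\chi_m=2^{-m}\min(\iota_m,g_m,1)$. Apply the Step Lemma at stage $k$ with $\chi=2^{-k-1}\min_{i\le k}\chi_i$. Since $\sum_{k\ge m}2^{-k-1}\chi_m\le\chi_m$, the operators $A_k\oplus\lambda_kI$ converge in norm to some $T\in\mathcal L(\ell_p)$, $\lambda_k\to\lambda$ with $\mathrm{Re}\,\lambda=\frac12$, and for every $m$
$$\|T-(A_m\oplus\lambda_mI)\|\le\chi_m,\qquad\text{the compression of }T\text{ to }E_m\text{ is }A_m.\tag{7.1}$$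
In particular $V_T(x)=V_{A_m}(x)$ for $x\in E_m$, since then $Jx$ is supported in the first $4+m$ coordinates. (Basis vectors $e_n\in\ell_p$ with $n>4+k$ satisfy $|V_T(e_n)-\lambda_k|\le\chi_k$, so $V_T(e_n)\to\lambda$ and indeed $\lambda\in W_e(T)$.)

**Step 3: $W(T)$ lies strictly above $\lambda$.** We have $\mathrm{Im}\,\lambda\le\mathrm{Im}\,\lambda_k\le\mathrm{Im}\,\lambda_{00}$ for all $k$. For a unit $x\in\ell_p$ let $x^{(k)}$ be its $E_k$-part. Then $x^{(k)}\to x$ in $\ell_p$ and $Jx^{(k)}\to Jx$ in $\ell_q$, so $V_{A_k}(x^{(k)})=V_T(x^{(k)})\to V_T(x)$. Apply (6.1) with $\lambda'=\lambda$ to $x^{(k)}$ and let $k\to\infty$: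
$$\mathrm{Im}(V_T(x)-\lambda)\ge\tfrac{c_0}2\|y\|^p+\tfrac12\sum_{n\ge1}\theta_n|u_n|^p>0,$$
because all $\theta_n>0$ and $x\ne0$. Hence
$$\mathrm{Im}\,w>\mathrm{Im}\,\lambda\quad\text{for every }w\in W(T).\tag{7.2}$$

**Step 4: $W(T)$ is not star-shaped.** We repeat Lemma 1 at stage $m$ with an error that tends to $0$. Suppose $z\in W(T)$ is a star-centre. Choose $\sigma$ with $R_\sigma(z)=\sigma(\mathrm{Re}\,z-\frac12)\le0$; since $\mathrm{Re}\,\lambda_m=\frac12$, $R_\sigma$ does not depend on $m$. Fix $m$, let $w_*=w_{*,m}^\sigma$, $\rho_*=R_\sigma(w_*)$ and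
$$F_m(w)=\mathrm{Im}(w-\lambda_m)-\alpha_m^\sigma R_\sigma(w),\qquad F_m(w_*)=0.$$
As $w_*=V_{A_m}(x)=V_T(x)$ for some unit $x\in E_m$, we have $w_*\in W(T)$. Since $R_\sigma(z)\le0<\rho_m^\sigma<\rho_*$, the segment $[w_*,z]\subset W(T)$ contains a point $w=(1-\mu)w_*+\mu z$ with $R_\sigma(w)=\rho_m^\sigma$, where
$$\mu=\frac{\rho_*-\rho_m^\sigma}{\rho_*-R_\sigma(z)}\ge\frac{g_m}{2\|T\|},\qquad F_m(w)=\mu F_m(z);$$
the denominator is $\sigma\,\mathrm{Re}(w_*-z)\le2\|T\|$.

Write $w=V_T(x)$ with $x\in\ell_p$, $\|x\|=1$, and let $w'=V_{A_m\oplus\lambda_mI}(x)$. By (7.1), $|w-w'|\le\chi_m\le\iota_m$. Let $x'$ be the $E_m$-part of $x$. Then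
$$w'-\lambda_m=V_{A_m}(x')-\lambda_m\|x'\|^p .$$
Since $R_\sigma(w')\ge\rho_m^\sigma-\iota_m>0$, $x'\ne0$. With $\hat y=x'/\|x'\|$ we get $w'-\lambda_m=\|x'\|^p(V_{A_m}(\hat y)-\lambda_m)$. As $\|x'\|\le1$, $R_\sigma(\hat y)\ge R_\sigma(w')\ge\rho_m^\sigma-\iota_m$, so $s_\sigma(\hat y)\le\alpha_m^\sigma$ by Step 1; that is, $F_m(w')\le0$. Hence $F_m(w)\le(1+\alpha_m^\sigma)|w-w'|\le(1+\alpha_m^\sigma)\chi_m$, and, using $\chi_m\le2^{-m}g_m$,
$$F_m(z)=\frac{F_m(w)}\mu\le\frac{(1+\alpha_m^\sigma)\chi_m\cdot2\|T\|}{g_m}\le2\|T\|(1+\alpha_m^\sigma)2^{-m}.$$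
Slopes in (G2) are taken at distances at least $\rho_m^\sigma\ge\rho_0$, and $\|A_m\|\le\|T\|$ as $A_m$ is a compression of $T$ to a coordinate subspace. So $\alpha_m^\sigma\le(\|T\|+|\lambda_m|)/\rho_0$ is bounded, and the right side tends to $0$. But $R_\sigma(z)\le0$ and $\alpha_m^\sigma>0$ give
$$F_m(z)\ge\mathrm{Im}(z-\lambda_m)\longrightarrow\mathrm{Im}(z-\lambda)>0$$
by (7.2), a contradiction. So $W(T)$ is not star-shaped. This proves Theorem A(2) for $\frac43<p<2$, and by passing to $T^*$ for $2<p<4$. $\square$
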